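# First-Order Definable Colorings and Bounded Expansion

## Definable $H$-coloring on topologically closed classes

**Main Theorem.** Let $\mathcal C$ be a hereditary, addable and topologically closed class of graphs. The following properties are equivalent:

(1) for every integer $p$ there is a non-bipartite graph $H_p$ of odd-girth strictly greater than $2p+1$ and a first order definable class $\mathcal D_p$ such that a graph $G\in\mathcal C$ is $H_p$-colorable if and only if $G\in\mathcal D_p$; explicitly, there is a first-order sentence $\Phi_p$ such that for every $G\in\mathcal C$
$$(G\models\Phi_p)\iff(G\to H_p);$$

(2) the class $\mathcal C$ has bounded expansion.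

The equivalence was posed as a conjecture by Nešetřil and Ossona de Mendez in "On First-Order Definable Colorings", arXiv:1403.1995 (2014). In plain words: coloring is usually a global matter, while first-order logic sees only local information. The theorem says that on $\mathcal C$ first-order logic can decide some colorings, with targets $H$ of arbitrarily large odd-girth, exactly when $\mathcal C$ is sparse in a strong sense.

Here are the terms. All graphs are finite and simple. Classes are closed under isomorphism.

**Homomorphisms.** We write $G\to H$ if there is an adjacency-preserving map $V(G)\to V(H)$; then $G$ is $H$-colorable. For example, $G\to K_3$ means that $G$ is 3-colorable. The *odd-girth* of a non-bipartite graph is the length of its shortest odd cycle.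

**First order definability.** A class $\mathcal D$ is first order definable if a first-order sentence in the language with one binary adjacency relation holds exactly in the members of $\mathcal D$. For example, "no odd cycle of length at most $2p+1$" is first-order: for each odd $\ell\in\{3,\dots,2p+1\}$ state that there are no distinct $x_1,\dots,x_\ell$ with $x_i$ adjacent to $x_{i+1}$ (indices modulo $\ell$).

**Closure properties.** $\mathcal C$ is *hereditary* if it is closed under induced subgraphs, *addable* if it is closed under disjoint unions, and *topologically closed* if every subdivision of a graph in $\mathcal C$ is in $\mathcal C$. A subdivision may leave some edges unsubdivided. The forests form a class with all three properties; so do the planar graphs.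

**Bounded expansion.** A $(\le p)$-subdivision of $F$ is obtained by replacing each edge of $F$ with a path of length at most $p+1$. For $p\ge0$ we say that *the depth-$p$ density of $\mathcal C$ is bounded* if there is a constant $c_p$ such that every $F$, some $(\le p)$-subdivision of which is a subgraph of a graph in $\mathcal C$, has average degree at most $c_p$. The class has *bounded expansion* if this holds for every $p\ge0$.

We write $B_r(v)$ for the ball of radius $r$ around $v$ and $G+U$ for a disjoint union. One small fact is used all the time: *a closed walk of odd length $\ell$ contains an odd cycle of length at most $\ell$.* Indeed, if no vertex repeats, the walk is itself a cycle (length 1 is impossible without loops). If a vertex repeats, the walk splits there into two shorter closed walks whose lengths add up to $\ell$; one of them is odd, and we continue with that one.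

## Paths and cycles, planar graphs, subdivided cliques

*Disjoint unions of paths and cycles.* This class has all three closure properties. If a subdivision of $F$ has maximum degree at most 2, so does $F$, so (2) holds with every $c_p=2$. Property (1) can be checked by hand for $p\ge1$ with $H_p=C_{2p+3}$: an odd cycle $C_{2m+1}$ with $m\ge p+1$ maps to $C_{2p+3}$ (go around once, then spend the remaining even number of steps going back and forth on an edge), and paths and even cycles map to an edge. An odd cycle of length at most $2p+1$ does not map to $C_{2p+3}$, because its image would be a closed odd walk of length at most $2p+1$. So $G\to C_{2p+3}$ if and only if $G$ has no odd cycle of length at most $2p+1$. For $p\le 0$ the graph $H_1=C_5$ also has odd-girth greater than $2p+1$, so take $H_p=H_1$.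

*Planar graphs.* If a subdivision of $F$ is planar, so is $F$, and the average degree of $F$ is below 6. So (2) holds, and (1) will follow, but here no target $H_p$ is visible at once.

*Subdivided graphs.* Let $\mathcal S$ be the class of all subgraphs of graphs obtained from arbitrary graphs by replacing each edge with a path of length at least 2. It is hereditary and addable. It is topologically closed because a subdivision of a subgraph of $W$ is a subgraph of a subdivision of $W$. Every edge of a member has an end of degree at most 2 (an inner vertex of a path), so a member on $n$ vertices has at most $2n$ edges, and the depth-$0$ density is bounded by 4. But $K_n$ with each edge replaced by a path of length 2 is in $\mathcal S$, so the depth-$1$ density is unbounded and (2) fails. Chromatic number does not detect this: every nonempty member of $\mathcal S$ has a vertex of degree at most 2, so by induction every member is 3-colorable. In particular $K_3$-colorability is defined on $\mathcal S$ by a tautology. The failure of (1) must come from targets $H$ of larger odd-girth.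

One consequence of the closure properties is needed later.

**Lemma 1.** If $\mathcal C$ is hereditary and topologically closed, then it is closed under arbitrary subgraphs.

*Proof.* Let $G\in\mathcal C$ and $e\in E(G)$. Subdivide $e$ once and delete the new vertex. The result is $G-e$, which is therefore in $\mathcal C$. Any subgraph is obtained by deleting edges and vertices. $\square$

## From low tree-depth colorings to a target of large odd-girth

This section proves (2) $\Rightarrow$ (1), using only bounded expansion.

**Tree-depth.** The tree-depth of $G$ is the least $t$ for which there is a rooted forest $Y$ on $V(G)$ with at most $t$ levels (roots are at level 1) such that adjacent vertices of $G$ are ancestor-related in $Y$. Nonempty edgeless graphs have tree-depth 1. A star with at least one leaf has tree-depth 2: take its center as root.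

**Theorem 2** (Nešetřil, Ossona de Mendez, *Grad and classes with bounded expansion I. Decompositions*, European J. Combin. 29 (2008)). If $\mathcal C$ has bounded expansion, then for every $t$ there is $N$ such that every $G\in\mathcal C$ has a vertex coloring with at most $N$ colors in which, for each $i\le t$, any $i$ color classes induce a subgraph of tree-depth at most $i$.

First we see that graphs of bounded tree-depth are, up to homomorphism, of bounded size. A star shows the mechanism: all leaves look alike, so they can be folded into one.

**Lemma 3.** For each $t$ there is $s(t)$ such that every graph $G$ of tree-depth at most $t$ has a homomorphism to a subgraph of itself with at most $s(t)$ vertices.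

*Proof.* Fix a rooted forest $Y$ as above with at most $t$ levels. Label each vertex $v$ at level $i$ by the set of levels $j<i$ whose ancestor of $v$ is adjacent to $v$ in $G$. Let $Y_u$ denote the labelled subtree of $Y$ rooted at $u$.

Suppose two siblings, or two roots, $u,u'$ have isomorphic labelled rooted subtrees $Y_u\cong Y_{u'}$. Map $Y_u$ to $Y_{u'}$ by the isomorphism and fix all other vertices. We check that this is a homomorphism. Consider an edge $xy$ inside $Y_u$, with $x$ an ancestor of $y$. The label of $y$ contains the level of $x$; the isomorphism preserves levels, ancestors and labels, so the images are adjacent. Now consider an edge from $x\in Y_u$ to a vertex $z$ outside $Y_u$. Then $z$ is a proper ancestor of $u$, hence also of $u'$. The label of $x$ contains the level of $z$, and so does the label of the image of $x$, so this image is adjacent to $z$. No other edges meet $Y_u$. Hence $G\to G-V(Y_u)$, and $G-V(Y_u)$ inherits a forest of the same kind with the same labels.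

Iterate until no two siblings and no two roots have isomorphic labelled subtrees. Let $m_i$ be the number of possible isomorphism types of labelled subtrees rooted at level $i$ in such a reduced forest. At level $t$ there is only the label, so $m_t\le2^{t-1}$. At level $i<t$ the type is given by the label and by the set of types of the children, which are pairwise distinct, so $m_i\le2^{i-1}2^{m_{i+1}}$. There are at most $m_1$ roots, and each vertex at level $i-1$ has at most $m_i$ children. So at most $\sum_{i=1}^t m_1m_2\cdots m_i$ vertices remain, a bound depending only on $t$. $\square$

**Proposition 4.** If $\mathcal C$ has bounded expansion, then for every $p\ge1$ there is a non-bipartite $H_p$ of odd-girth greater than $2p+1$ such that, for $G\in\mathcal C$, $G\to H_p$ if and only if $G$ has no odd cycle of length at most $2p+1$.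

*Proof.* Put $t=2p+1$.

**Step 1 (a target for graphs of small tree-depth).** Let $D$ be the disjoint union of all graphs, up to isomorphism, of order between $1$ and $\max(1,s(t))$ and tree-depth at most $t$ that have no odd cycle of length at most $2p+1$. This is a finite graph without odd cycles of length at most $2p+1$. By Lemma 3, every graph of tree-depth at most $t$ without odd cycles of length at most $2p+1$ maps to $D$, since the subgraph in Lemma 3 inherits both properties.

**Step 2 (a target for all of $\mathcal C$).** Given $G\in\mathcal C$ without short odd cycles, color it by Theorem 2. Each set $I$ of $t$ colors gives a homomorphism to $D$, and we want to store all of them in one vertex of a target. A plain product of copies of $D$ does not work, because the homomorphism for $I$ is undefined at vertices whose color is not in $I$. So we keep only the coordinates $I$ that contain the color. Let $N$ be as in Theorem 2; we may take $N\ge t$, as color classes may be empty. Let $H$ have as vertices all pairs $(i,(x_I)_{I\ni i})$, where $i\in[N]$, $I$ ranges over the $t$-subsets of $[N]$ containing $i$, and $x_I\in V(D)$. Let $(i,x)\sim(j,y)$ if and only if $i\neq j$ and $x_Iy_I\in E(D)$ for all $I\ni i,j$.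

**Step 3 ($H$ has no odd cycle of length $\ell\le2p+1$).** Such a cycle uses at most $\ell\le t$ values of the first coordinate, so they all lie in some $t$-set $I\subseteq[N]$. Consecutive vertices then have adjacent $I$-coordinates, so the $I$-coordinates form a closed walk of odd length $\ell$ in $D$. Then $D$ has an odd cycle of length at most $2p+1$, a contradiction.

**Step 4 (if $G\in\mathcal C$ has no odd cycle of length at most $2p+1$, then $G\to H$).** Let $\kappa$ be the coloring from Theorem 2. For each $t$-set $I$ the graph $G[\kappa^{-1}(I)]$ has tree-depth at most $t$, so by Step 1 there is a homomorphism $h_I:G[\kappa^{-1}(I)]\to D$. Map $v\mapsto(\kappa(v),(h_I(v))_{I\ni\kappa(v)})$. Adjacent vertices $u,v$ have different colors, since one color class induces a graph of tree-depth at most 1, that is, an edgeless graph. For every $I\ni\kappa(u),\kappa(v)$ we have $h_I(u)h_I(v)\in E(D)$. So the images are adjacent.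

**Step 5 (making the target non-bipartite).** Let $H_p=H+C_{2p+3}$. It is non-bipartite of odd-girth greater than $2p+1$. If $G$ has an odd cycle of length at most $2p+1$, then $G\not\to H_p$, because the image would be a closed odd walk of length at most $2p+1$ in $H_p$. The converse is Step 4. $\square$

**Proof of (2) $\Rightarrow$ (1).** For $p\ge1$ use $H_p$ from Proposition 4 and the sentence "no odd cycle of length at most $2p+1$". For $p\le0$ take $H_p=H_1$ and $\Phi_p=\Phi_1$. $\square$

## Gaifman locality turns a definition into a local criterion

We now start on (1) $\Rightarrow$ (2). The purpose of this section is to extract from a defining sentence its combinatorial content.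

**Theorem 5** (Gaifman's theorem, 1982). Every first-order sentence is equivalent to a Boolean combination of basic sentences
$$\exists x_1\dots x_l\Big(\bigwedge_{i<j}\mathrm{dist}(x_i,x_j)>2\rho\ \wedge\ \bigwedge_i\psi(x_i)\Big),$$
where the truth of $\psi(x)$ depends only on the rooted graph $(G[B_\rho(x)],x)$.

**Lemma 6.** Let $\mathcal C$ be hereditary and addable, let $H$ have at least one edge, and suppose a sentence $\Phi$ satisfies $G\models\Phi\iff G\to H$ for all $G\in\mathcal C$. Then there is $r\ge1$ such that every $G\in\mathcal C$ all of whose balls $G[B_r(v)]$ are $H$-colorable is $H$-colorable. In particular, every $G\in\mathcal C$ without odd cycles of length at most $2r+1$ is $H$-colorable.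

*Proof.* The idea is that adding $G$ to a large supply of its own balls changes no basic sentence. Fix a Gaifman form of $\Phi$. Let $r,m\ge1$ be integers at least as large as all radii $\rho$ and all numbers $l$ of variables in its basic sentences. Let $G\in\mathcal C$ be nonempty (the empty graph is $H$-colorable). Let $U$ be the disjoint union, over all $v\in V(G)$, of $m$ copies of $G[B_r(v)]$. Then $U$ and $G+U$ lie in $\mathcal C$.

**Step 1 ($U$ and $G+U$ satisfy the same basic sentences).** A basic sentence true in $U$ is true in $G+U$ with the same witnesses, because their balls and mutual distances do not change. Conversely, let a basic sentence with parameters $\rho,l,\psi$ be true in $G+U$. If all witnesses lie in $U$, it is true in $U$. Otherwise some witness $v$ lies in $G$. Discard *all* $l$ witnesses and use instead the centers of $l\le m$ distinct copies of $G[B_r(v)]$ in $U$. As $\rho\le r$, shortest paths of length at most $\rho$ from $v$ stay in $B_r(v)$, so the $\rho$-ball of such a center is isomorphic to $(G[B_\rho(v)],v)$, and the center satisfies $\psi$. The centers lie in different components, so the distance condition holds. Hence the sentence is true in $U$.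

**Step 2 (conclusion).** So $U\models\Phi\iff G+U\models\Phi$, that is, $U\to H\iff G+U\to H$. If all $r$-balls of $G$ are $H$-colorable, then $U\to H$, hence $G+U\to H$, hence $G\to H$.

**Step 3 (the last claim).** Let $G$ have no odd cycle of length at most $2r+1$. If some $G[B_r(v)]$ were not bipartite, the parity of $\mathrm{dist}(v,\cdot)$ would not be a proper 2-coloring of it, so it would have an edge $xy$ with $\mathrm{dist}(v,x)$ and $\mathrm{dist}(v,y)$ of equal parity. Distances of adjacent vertices differ by at most 1, so both equal some $d\le r$. Two shortest paths and the edge $xy$ form a closed walk of odd length $2d+1\le2r+1$, which contains an odd cycle of length at most $2r+1$, a contradiction. So all $r$-balls are bipartite and, as $H$ has an edge, $H$-colorable. $\square$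

As a first use, take $H=K_2$ and the class of paths and cycles. If bipartiteness were definable there, some $r$ would make every member without odd cycles of length at most $2r+1$ bipartite; $C_{2r+3}$ refutes this. For non-bipartite $H$ a single long odd cycle is no longer an obstruction, since it maps to $H$. For the class of all graphs one can use Erdős's theorem that there are graphs of girth larger than $2r+1$ and chromatic number larger than $|V(H)|$: such a graph is not $H$-colorable. So no $H$ with an edge works there. In a class like $\mathcal S$, where everything is 3-colorable, this is unavailable.

So the task is this: *if the depth-$p$ density of $\mathcal C$ is unbounded and $H$ has no odd cycle of length at most $2p+3$, find in $\mathcal C$ graphs without short odd cycles that are not $H$-colorable.*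

## Path lengths $q$ and $q+1$ as two signs

Suppose a $(\le p)$-subdivision of a graph $F$ of huge average degree is a subgraph of a member of $\mathcal C$. Put $q=p+1$. By Lemma 1 we may drop edges of $F$, and by further subdivision we may make the path replacing each remaining edge have length exactly $q$ or exactly $q+1$, as we like. Call the edge a $+$edge in the first case and a $-$edge in the second.

What does a homomorphism $h$ to $H$ see of such a path? If the path joins $x$ and $y$, then $h(x)$ and $h(y)$ are joined in $H$ by a walk of its length. For $H=C_5$ and $q=1$, a $+$edge requires $h(x),h(y)$ to be adjacent, and a $-$edge requires distance 0 or 2. For $H=C_7$ and $q=2$, a $+$edge requires distance 0 or 2, and a $-$edge requires distance 1 or 3. In both cases the two requirements exclude each other. In general, if $u$ and $v$ were joined by walks of lengths $q$ and $q+1$, then $H$ would have a closed walk of odd length $2q+1=2p+3$. This is why the number $2p+3$ appears.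

So we want to choose edges and signs such that no map satisfies all requirements, while short cycles of the subdivided graph are even. The following theorem does this. Its proof occupies the next three sections.

**Theorem A.** For all $k\ge1$, $g\ge3$ there is an integer $D=D(k,g)$ with the following property. Let $F$ be a graph of average degree at least $4D$, $K$ a set with $|K|=k$, and $R_+,R_-\subseteq K\times K$ *disjoint* symmetric relations. Then there are a subgraph $F'\subseteq F$ and $\sigma:E(F')\to\{+,-\}$ such that

(i) every cycle of $F'$ of length at most $g$ has even length and an even number of $-$edges;

(ii) there is no map $f:V(F')\to K$ with $(f(x),f(y))\in R_{\sigma(xy)}$ for all $xy\in E(F')$.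

**Proposition 7.** Let $\mathcal C$ be hereditary and topologically closed, $p\ge0$, and suppose the depth-$p$ density of $\mathcal C$ is unbounded. Let $H$ be a graph with no odd cycle of length at most $2p+3$. Then for every $g\ge3$ there is $G\in\mathcal C$ with no odd cycle of length at most $g$ and $G\not\to H$.

*Proof, given Theorem A.* If $V(H)=\emptyset$, take $G=K_1$, which is in $\mathcal C$ because $\mathcal C$ is hereditary and contains a nonempty graph. Now let $V(H)\ne\emptyset$, and put $q=p+1$, $K=V(H)$, $k=|K|$. Let $R_+$ (respectively $R_-$) be the set of pairs $(u,v)$ joined by a walk of length $q$ (respectively $q+1$) in $H$. Both relations are symmetric, and they are disjoint as just explained: otherwise $H$ has a closed walk of odd length $2p+3$, hence an odd cycle of length at most $2p+3$.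

As the depth-$p$ density is unbounded, there is a graph $F$ of average degree at least $4D(k,g)$, some $(\le p)$-subdivision $F^*$ of which is a subgraph of a member of $\mathcal C$. Take $F'$ and $\sigma$ from Theorem A. By Lemma 1, the part of $F^*$ corresponding to $F'$ is in $\mathcal C$. Its paths have length at most $p+1=q$. Subdividing further, we obtain $G\in\mathcal C$ in which each edge of $F'$ is replaced by a path of length $q$ if its sign is $+$, and $q+1$ if its sign is $-$.

If $h:G\to H$ were a homomorphism, then $f=h|_{V(F')}$ would satisfy $(f(x),f(y))\in R_{\sigma(xy)}$ for all $xy\in E(F')$, contradicting (ii). A cycle of $G$ comes from a cycle of $F'$ of some length $i$ with some number $m$ of $-$edges, and has length $iq+m\ge i$. If this is at most $g$, then $i\le g$, so $i$ and $m$ are even by (i), and $iq+m$ is even. $\square$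

**Proof of (1) $\Rightarrow$ (2), given Theorem A.** Assume (1) but not (2). For some $p_0\ge0$ the depth-$p_0$ density is unbounded. Apply (1) with $p=p_0+1$: there are a non-bipartite $H$ of odd-girth greater than $2p_0+3$ and a sentence $\Phi$ defining $H$-colorability on $\mathcal C$. As $H$ is non-bipartite, it has an edge. Let $r\ge1$ be as in Lemma 6. By Proposition 7, with $p_0$ in place of $p$ and with $g=2r+1$, there is $G\in\mathcal C$ without odd cycles of length at most $2r+1$ and with $G\not\to H$. This contradicts Lemma 6. $\square$

Everything now rests on Theorem A.

## Independent random signs and the short cycles

A sensible first attempt is to give the edges of $F$ independent uniformly random signs. For a fixed $f:V(F)\to K$ and an edge $xy$, the pair $(f(x),f(y))$ lies in at most one of $R_+,R_-$, so the edge is satisfied with probability at most $\frac12$. Hence $f$ satisfies all edges with probability at most $2^{-|E(F)|}$. There are $k^{|V(F)|}$ maps. So if $|E(F)|>|V(F)|\log_2k$, some signing defeats all of them. Condition (ii) costs only average degree above $2\log_2k$.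

The trouble is (i). It forces us to delete edges. Take $F'=K_{n,n}$ and $g\ge4$, and suppose all 4-cycles have an even number of $-$edges. Writing signs as $\pm1$ and fixing $a_0,b_0$ on the two sides, we get $\sigma(ab)=\sigma(ab_0)\,\sigma(a_0b)\,\sigma(a_0b_0)$ for all $a,b$, so $\sigma(ab)=\alpha(a)\beta(b)$ for some functions $\alpha,\beta$. Then on any cycle each vertex contributes twice and the product of signs is $+1$; all cycles of $K_{n,n}$ are even, with an even number of $-$edges. The graph $G$ of Proposition 7 would be bipartite, hence $H$-colorable as soon as $H$ has an edge.

So let us keep each edge with probability $\delta$ and then delete an edge from every short cycle. In $F=K_{D,M}$ with $D,M\ge2$ the expected number of surviving 4-cycles is $\binom D2\binom M2\delta^4\ge D^2M^2\delta^4/16$, and the expected number of surviving edges is $DM\delta$. For the deletion to leave anything by a comparison of expectations we need $DM\delta^3<16$, and then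
$$DM\delta<DM\Big(\frac{16}{DM}\Big)^{1/3}=(16D^2M^2)^{1/3}.$$
This is less than $M$ once $M>16D^2$: fewer edges than vertices, too few for the count above when $k\ge2$. In this example one can pass to a $K_{D,D}$ inside $F$. But $F$ is arbitrary, and the lesson is that unbalanced degrees are what breaks the computation. The proof below never passes to a balanced subgraph.

## A signed graph of large girth with both signs between all large sets

The way past this point is to drop the independence of the signs. Build *one* signed graph $T$ of large girth, map the vertices of $F$ to $T$ at random, keep the edges that land on edges of $T$, and pull the signs back. Then (i) will hold for every map, however many short cycles $F$ has. What we need of $T$ is that both signs occur between any two large sets.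

**Lemma 8.** For every $\varepsilon\in(0,1)$ and $g\ge3$ there is a finite graph $T$ with no cycle of length at most $g$ and a partition $E(T)=E_+\sqcup E_-$ such that for all $X,Y\subseteq V(T)$, not necessarily disjoint, with $|X|,|Y|\ge\varepsilon|V(T)|$ and each $s\in\{+,-\}$, there are $x\in X$, $y\in Y$ with $xy\in E_s$.

*Proof.* Here the deletion method does work, because we choose the graph. Let $C=144/\varepsilon^2$, let $N$ be large and $m=\lceil\varepsilon N/3\rceil$. On $N$ vertices, independently make each pair a $+$edge with probability $C/N$, a $-$edge with probability $C/N$, and a non-edge otherwise.

**Step 1 (many edges of each sign between disjoint $m$-sets).** For disjoint $X',Y'$ of size $m$ and a sign $s$, the number of $s$-edges between them is binomial with mean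
$$\mu=\frac{m^2C}{N}\ge\frac{\varepsilon^2N}{9}\cdot\frac{144}{\varepsilon^2}=16N.$$
By the Chernoff inequality it is at most $\mu/2$ with probability at most $e^{-\mu/8}\le e^{-2N}$. There are at most $2\cdot4^N$ choices of $(X',Y',s)$, and $2\cdot4^Ne^{-2N}\to0$ because $e^2>4$. So with probability tending to 1 all these numbers exceed $\mu/2\ge8N$.

**Step 2 (few short cycles).** The expected number of cycles of length at most $g$ is at most $\sum_{i=3}^gN^i(2C/N)^i\le g(2C)^g$. By Markov's inequality, with probability at least $3/4$ there are at most $4g(2C)^g$ of them.

**Step 3 (deletion).** For large $N$ some outcome has both properties. Delete one edge from each cycle of length at most $g$. This removes at most $4g(2C)^g<8N$ edges for large $N$, so every two disjoint $m$-sets are still joined by an edge of each sign. No cycle of length at most $g$ remains.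

**Step 4 (overlapping sets).** Let $|X|,|Y|\ge\varepsilon N$, where $\varepsilon N\ge6$. Then $2m\le\frac23\varepsilon N+2\le\varepsilon N$. So we can choose $X'\subseteq X$ of size $m$, and then $Y'\subseteq Y\setminus X'$ of size $m$, and apply Step 3 to $X',Y'$. $\square$

## Signs pulled back from $T$: proof of Theorem A

Let $\varepsilon=2^{-34}k^{-32}$, let $T$ be as in Lemma 8 for $(\varepsilon,g)$, write $|T|=|V(T)|$, and set $D=16k|T|$. The reasons for the constants will appear in the last steps.

**Step 1 (preparing $F$: a bipartite graph, regular on its larger side).** A bipartition of $V(F)$ maximizing the number of crossing edges has at every vertex at least half of its edges crossing, so $F$ has a bipartite subgraph of average degree at least $2D$. Delete vertices of degree less than $D$ from it, one after another. If it has $v$ vertices, it has at least $Dv$ edges; each deletion removes fewer than $D$ edges, so not all vertices can be deleted, and what remains has minimum degree at least $D$. Let $A,B$ be its sides, with $|A|\ge|B|=:n$; both are nonempty. Delete edges so that every $a\in A$ has degree exactly $D$. Call the result $F_0$, and write $N(\cdot)$ and $\deg$ for neighborhoods and degrees in $F_0$. Degrees of vertices of $B$ are now arbitrary, possibly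 0, and $\sum_{b\in B}\deg(b)=D|A|$.

**Step 2 (pulling back signs, and condition (i)).** For $\varphi:A\cup B\to V(T)$ let $F_\varphi$ have vertex set $A\cup B$ and as edges those $xy\in E(F_0)$ with $\varphi(x)\varphi(y)\in E(T)$. Put $\sigma(xy)=s$ if $\varphi(x)\varphi(y)\in E_s$. *Condition (i) holds for every $\varphi$.* Indeed, a cycle of length $i\le g$ in $F_\varphi$ maps to a closed walk of length $i$ in $T$. The edges traversed form a connected subgraph of $T$ with at most $g$ edges. As $T$ has no cycle of length at most $g$, this subgraph is a tree. A closed walk in a tree traverses each edge an even number of times, since removing the edge separates its two ends. So $i$ is even, and so is the number of $-$edges. It remains to find $\varphi$ such that (ii) holds for $F'=F_\varphi$.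

**Step 3 (bookkeeping: where can $a$ still be placed?).** We will first place $B$, then $A$. Order $B=\{b_1,\dots,b_n\}$ so that $d_i:=\deg(b_i)$ is non-increasing. Given $f:B\to K$, $\varphi:B\to V(T)$, $0\le i\le n$, $a\in A$, $c\in K$, let $X^i_{a,c}$ be the set of $t\in V(T)$ such that for all $b_l\in N(a)$ with $l\le i$ and all signs $s$
$$t\varphi(b_l)\in E_s\ \Rightarrow\ (c,f(b_l))\in R_s.$$
So $X^i_{a,c}$ is the set of positions at which $a$ may be placed with color $c$ without conflict with the first $i$ vertices of $B$. For example, let $K=V(C_5)=\mathbb Z/5$ with $R_+$ "distance 1" and $R_-$ "distance 0 or 2", and let $b_1\in N(a)$ with $f(b_1)=0$ and $\varphi(b_1)=\tau$. Then $X^1_{a,1}$ consists of all $t$ not joined to $\tau$ by an $E_-$-edge, and $X^1_{a,0}$ of all $t$ not joined to $\tau$ by an $E_+$-edge. Whatever the color, something is lost.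

These sets decrease with $i$, starting from $X^0_{a,c}=V(T)$. Call $a$ *good at time $i$* if $|X^i_{a,c}|<\varepsilon|T|$ for all $c$; a good vertex stays good. Say that $a$ *progresses at time $i$* if $X^i_{a,c}\subsetneq X^{i-1}_{a,c}$ for some $c$; this requires $a\in N(b_i)$. Each progress decreases $\sum_c|X_{a,c}|$, initially $k|T|$, by at least 1. So each $a$ progresses at most $k|T|$ times in total.

If $a$ is good at time $n$, then a random position for $a$ admits any color with probability at most $k\varepsilon$. So we want many good vertices, *for every $f$ simultaneously*. Let $\nu_i$ be the number of $a\in N(b_i)$ not good at time $i-1$. Say that $b_i$ *fails* if strictly more than $\nu_i/2$ of these do not progress at time $i$. Whether $b_i$ fails depends only on $f$ and $\varphi$ restricted to $b_1,\dots,b_i$.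

**Step 4 (a single $b_i$ rarely fails).**

**Claim 1.** Let $f:B\to K$ be fixed and $\varphi:B\to V(T)$ uniformly random. Conditionally on $\varphi(b_1),\dots,\varphi(b_{i-1})$, the vertex $b_i$ fails with probability at most $2\varepsilon$. Consequently, for every $M\subseteq B$, all members of $M$ fail with probability at most $(2\varepsilon)^{|M|}$.

*Proof.* Let $a\in N(b_i)$ be not good at time $i-1$, say $|X^{i-1}_{a,c}|\ge\varepsilon|T|$. As $R_+\cap R_-=\emptyset$, there is a sign $s$ with $(c,f(b_i))\notin R_s$. If $\varphi(b_i)$ has an $E_s$-neighbor in $X^{i-1}_{a,c}$, that neighbor is not in $X^i_{a,c}$, so $a$ progresses. By Lemma 8, fewer than $\varepsilon|T|$ vertices of $T$ have no $E_s$-neighbor in $X^{i-1}_{a,c}$. So $a$ does not progress with conditional probability at most $\varepsilon$. Hence the conditional expectation of the number of non-good neighbors of $b_i$ not progressing is at most $\varepsilon\nu_i$. If $\nu_i>0$, Markov's inequality bounds the probability that this number exceeds $\nu_i/2$ by $2\varepsilon$. If $\nu_i=0$, then $b_i$ cannot fail. Since failure of $b_i$ is determined by $\varphi(b_1),\dots,\varphi(b_i)$, the second claim follows by multiplying conditional probabilities along $M$ in the order of $B$. $\square$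

**Where one union bound over all $f$ is not enough.** There are $k^n$ maps $f:B\to K$. If all vertices of $B$ had the same degree, we would only have to exclude that a fixed proportion of $B$ fails, an event of probability at most $2^n(2\varepsilon)^{\text{const}\cdot n}$, and a small $\varepsilon$ beats $k^n$. But suppose that each $a\in A$ is adjacent to all of a set $B_1$ of $D-1$ vertices and to one vertex of the rest $B_2$, where $|B_2|=|A|-D+1$ is huge. Almost all edges are at $B_1$, all of $B_1$ may fail with probability up to $(2\varepsilon)^{D-1}$ as far as Claim 1 tells, and $k^n(2\varepsilon)^{D-1}$ is far above 1. The remedy is the last sentence of Step 3: if $B_1$ comes first in the order, its failures do not depend on $f|_{B_2}$, and the union bound needs only $k^{D-1}$ cases. In general we therefore treat $B$ in dyadic levels of the order by degree.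

**Step 5 (levels, and why most of the edges are at spread levels).** Let $L_0=\{b_1\}$ and, for $1\le j\le J:=\lceil\log_2n\rceil$, let $L_j=\{b_i:2^{j-1}<i\le\min(2^j,n)\}$. These sets partition $B$, and $2^{j-1}<n$ for $1\le j\le J$. Let $w_j=\sum_{b\in L_j}\deg(b)$, so $\sum_jw_j=D|A|$. The degrees in $L_j$ are at most $d_{2^{j-1}}$. If they fall quickly inside $L_j$, then a few vertices could carry most of $w_j$, and it would be too easy for them all to fail. So call $j\ge1$ *spread* if
$$w_j\ge2^{j-4}d_{2^{j-1}}.$$

If $j\ge1$ is not spread, then $w_j<2^{j-4}d_{2^{j-1}}\le w_{j-1}/4$, because $L_{j-1}$ has at least $2^{j-2}$ elements (for $j=1$ it has one; for $j\ge2$ it has exactly $2^{j-2}$, as $2^{j-1}<n$), all of degree at least $d_{2^{j-1}}$. Summing over $j$, the non-spread levels $j\ge1$ have total weight at most $D|A|/4$. As $w_0=d_1\le|A|$ and $D\ge4$,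
$$\sum_{j\ \text{spread}}w_j\ \ge\ \tfrac34D|A|-|A|\ \ge\ \tfrac12D|A|.\tag{3}$$

**Step 6 (one placement of $B$ that works for all $f$).**

**Claim 2.** There is $\varphi_B:B\to V(T)$ such that for *every* $f:B\to K$ and every spread $j$, the failing vertices of $L_j$ have total degree at most $w_j/2$.

*Proof.* Take $\varphi_B$ uniformly random. Let $j$ be spread and $f$ fixed. If $d_{2^{j-1}}=0$, then $w_j=0$ and there is nothing to prove for $j$. Otherwise all $b\in L_j$ have degree at most $d_{2^{j-1}}$. So if the failing vertices of $L_j$ have total degree greater than $w_j/2\ge2^{j-5}d_{2^{j-1}}$, there are at least $\lceil2^{j-5}\rceil$ of them. By Claim 1 and a union bound over the subsets of $L_j$ of size $\lceil2^{j-5}\rceil$, this has probability at most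
$$2^{|L_j|}(2\varepsilon)^{\lceil2^{j-5}\rceil}\le2^{2^{j-1}}(2\varepsilon)^{2^{j-5}}.$$
The event depends on $f$ only through its restriction to $b_1,\dots,b_{\min(2^j,n)}$, for which there are at most $k^{2^j}$ possibilities. Since $2^j=32\cdot2^{j-5}$ and $2^{j-1}=16\cdot2^{j-5}$, the probability that $\varphi_B$ does not have the required property is at most
$$\sum_{j\ge1}k^{2^j}2^{2^{j-1}}(2\varepsilon)^{2^{j-5}}=\sum_{j\ge1}\theta^{2^{j-5}},\qquad\theta=k^{32}\cdot2^{16}\cdot2\varepsilon=2^{-17}.$$
With $x=\theta^{1/16}=2^{-17/16}<\frac12$ the sum is $x+x^2+x^4+x^8+\cdots\le x/(1-x)<1$. So some $\varphi_B$ has the property. $\square$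

Fix $\varphi_B$ as in Claim 2.

**Step 7 (many vertices of $A$ become good).**

**Claim 3.** For every $f:B\to K$, at least $|A|/8$ vertices of $A$ are good at time $n$.

*Proof.* By (3) and Claim 2, the non-failing vertices of $B$ have total degree at least $\frac12\cdot\frac12D|A|=\frac14D|A|$. For a non-failing $b_i$ let $\gamma_i$ be the number of $a\in N(b_i)$ good at time $i-1$, and $\pi_i$ the number of $a\in N(b_i)$ progressing at time $i$. As $b_i$ does not fail, $\pi_i\ge\nu_i/2$, so $d_i=\gamma_i+\nu_i\le\gamma_i+2\pi_i$. Sum over the non-failing $b_i$. There are at most $k|T|$ progress events for each $a$, hence at most $k|T||A|$ altogether, and $D=16k|T|$, so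
$$\tfrac14D|A|\le\sum\gamma_i+2k|T||A|=\sum\gamma_i+\tfrac18D|A|.$$
So $\sum\gamma_i\ge D|A|/8$. Each vertex of $A$ contributes at most its degree $D$ to $\sum\gamma_i$, and it contributes only if it is good at some time, hence at time $n$. So at least $|A|/8$ vertices of $A$ are good at time $n$. $\square$

**Step 8 (placing $A$ at random, and condition (ii)).** Let $\varphi$ extend $\varphi_B$, with values on $A$ independent and uniformly random. Suppose $f:A\cup B\to K$ violates (ii) for $F_\varphi$, that is, $f$ satisfies all edges. If $b\in N(a)$ and $\varphi(a)\varphi(b)\in E_s$, then $ab$ is an edge of $F_\varphi$ of sign $s$, so $(f(a),f(b))\in R_s$. Hence $\varphi(a)\in X^n_{a,f(a)}\subseteq\bigcup_cX^n_{a,c}$ for all $a\in A$, where the sets are computed from $f|_B$ and $\varphi_B$.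

For $a$ good at time $n$ this union has size at most $k\varepsilon|T|$. For fixed $f|_B$, Claim 3 and independence show that $\varphi(a)\in\bigcup_cX^n_{a,c}$ holds for all $a\in A$ with probability at most $(k\varepsilon)^{|A|/8}$. Note that the colors of $A$ have disappeared: only $f|_B$ matters. There are $k^{|B|}\le k^{|A|}$ restrictions $f|_B$, because $A$ is the larger side. So the probability that some $f$ violates (ii) is at most
$$\big(k(k\varepsilon)^{1/8}\big)^{|A|}<1,\qquad\text{since } k^8\cdot k\varepsilon=2^{-34}k^{-23}<1.$$
Hence some $\varphi$ satisfies (ii), and $F'=F_\varphi$ satisfies (i) by Step 2. This proves Theorem A, and with it Proposition 7 and the Main Theorem. $\square$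

## The sharp odd-girth at each depth

The proof of (1) $\Rightarrow$ (2) used only one $H$ for each depth. This gives a statement level by level.

**Theorem B.** Let $\mathcal C$ be hereditary, addable and topologically closed, and $p\ge0$. If $H$-colorability is first-order definable on $\mathcal C$ for *some* graph $H$ with at least one edge and no odd cycle of length at most $2p+3$, then the depth-$p$ density of $\mathcal C$ is bounded. The constant is best possible: for every $p\ge0$ there is a hereditary addable topologically closed class with unbounded depth-$p$ density on which $C_{2p+3}$-colorability is first-order definable.

*Proof.* For the first part, let $r$ be as in Lemma 6 for $H$. If the depth-$p$ density were unbounded, Proposition 7 with $g=2r+1$ would give $G\in\mathcal C$ without odd cycles of length at most $2r+1$ and with $G\not\to H$, contradicting Lemma 6.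

For sharpness, let $\mathcal C$ be the class of all subgraphs of graphs obtained from bipartite graphs by replacing each edge with a path of length at least $p+1$. It is hereditary and addable. It is topologically closed, because a subdivision of a subgraph of $W$ is a subgraph of a subdivision of $W$. It contains the graphs obtained from the $K_{n,n}$ by replacing each edge with a path of length $p+1$, and $K_{n,n}$ has average degree $n$, so the depth-$p$ density is unbounded. Let $x,y$ be at distance $p+1$ on $C_{2p+3}$. The two arcs give $x$–$y$ walks of lengths $p+1$ and $p+2$, and going back and forth along an edge adds 2, so there are $x$–$y$ walks of every length at least $p+1$. Map one side of the bipartite graph to $x$ and the other to $y$; this extends along all the paths. So every member of $\mathcal C$ is $C_{2p+3}$-colorable, and a tautology defines $C_{2p+3}$-colorability on $\mathcal C$. $\square$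

In terms of signs: for $H=C_{2p+3}$ and $q=p+1$, the pair $(x,y)$ lies in both $R_+$ and $R_-$, so the disjointness assumption of Theorem A fails.

Theorem B shows that if a hereditary, addable, topologically closed $\mathcal C$ does not have bounded expansion, then (1) fails strongly: there is $p_0$ such that for *no* graph $H$ with an edge and without odd cycles of length at most $2p_0+3$ is $H$-colorability first-order definable on $\mathcal C$.

## Equivalent forms without logic

Proposition 4 and Proposition 7 do not use addability, and Lemma 6 yields a purely local condition. Together they give the following.

**Theorem C.** Let $\mathcal C$ be hereditary and topologically closed (not necessarily addable). The following are equivalent: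

- (2) $\mathcal C$ has bounded expansion;
- (3) for every $p\ge1$ there is a non-bipartite $H_p$ of odd-girth greater than $2p+1$ such that, for $G\in\mathcal C$, $G\to H_p$ if and only if $G$ has no odd cycle of length at most $2p+1$;
- (4) for infinitely many $p\ge1$ there are a graph $H_p$ with no odd cycle of length at most $2p+1$ and an integer $g_p$ such that every $G\in\mathcal C$ without odd cycles of length at most $g_p$ is $H_p$-colorable.

If $\mathcal C$ is also addable, these are equivalent to (1), to (1) required only for infinitely many $p\ge1$, and to

- (5) for infinitely many $p\ge1$ there are a graph $H_p$ with an edge and no odd cycle of length at most $2p+1$ and an integer $r_p\ge1$ such that every $G\in\mathcal C$ whose radius-$r_p$ balls are all $H_p$-colorable is $H_p$-colorable.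

*Proof.* (2) $\Rightarrow$ (3) is Proposition 4, and (3) $\Rightarrow$ (4) holds with $g_p=2p+1$. For (4) $\Rightarrow$ (2), suppose the depth-$p_0$ density is unbounded. Take $p\ge p_0+1$ as in (4). Since $2p+1\ge2p_0+3$, the graph $H_p$ has no odd cycle of length at most $2p_0+3$. Proposition 7, with $p_0$ in place of $p$ and $g=\max(g_p,3)$, gives $G\in\mathcal C$ without odd cycles of length at most $g_p$ and with $G\not\to H_p$, contradicting (4).

Now let $\mathcal C$ be addable. Then (3) $\Rightarrow$ (1), since having no odd cycle of length at most $2p+1$ is first-order (for $p\le0$ use $H_1$). Clearly (1) implies its form for infinitely many $p\ge1$. That form implies (5) by Lemma 6, as a non-bipartite graph has an edge. Finally, (5) $\Rightarrow$ (4) with $g_p=2r_p+1$: by Step 3 of the proof of Lemma 6, all $r_p$-balls of a graph without odd cycles of length at most $2r_p+1$ are bipartite, hence $H_p$-colorable because $H_p$ has an edge; so by (5) the graph is $H_p$-colorable. $\square$
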